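# Frobenius instability and numerically flat endomorphism bundles

## 1. On a curve, semistability alone makes $\operatorname{End}E$ numerically flat

Let $X$ be a smooth projective variety of dimension $d$, and let $H=c_1(\mathcal O_X(1))$ be ample. For a torsion-free sheaf $V$ of rank $r>0$ put $\deg V=c_1(V)\cdot H^{d-1}$ and $\mu(V)=\deg V/r$. The sheaf $V$ is *semistable* if $\mu(N)\le\mu(V)$ for every nonzero $N\subset V$, *stable* if $\mu(N)<\mu(V)$ whenever $0<\operatorname{rk}N<r$, and *polystable* if it is a direct sum of stable sheaves of the same slope. All stability in these notes is slope stability. A subsheaf $N\subset V$ is *saturated* if $V/N$ is torsion-free. Passing to the saturation keeps the rank and does not lower the degree.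

**Definition (nef, numerically flat).** A vector bundle $V$ is nef if $\mathcal O_{\mathbb P(V)}(1)$ is nef. It is numerically flat if both $V$ and $V^*$ are nef.

A map from a smooth projective curve $B$ to $\mathbb P(V)$ is a map $g:B\to X$ together with a line bundle quotient $g^*V\to Q$, and the degree of $\mathcal O_{\mathbb P(V)}(1)$ on $B$ is $\deg Q$. So $V$ is nef if and only if $\deg Q\ge0$ for all such $g$ and $Q$. In particular, quotients and restrictions of nef bundles are nef. On $\mathbb P^1$ the bundle $\bigoplus\mathcal O(a_i)$ is nef exactly when all $a_i\ge 0$, and numerically flat exactly when all $a_i=0$.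

**Proposition 1.1.** Let $X$ be a smooth projective curve over $\mathbb C$ and let $E$ be a semistable bundle on $X$. Then $\operatorname{End}E$ is numerically flat.

**Proof.** In characteristic $0$ tensor products of semistable bundles are semistable, so $V=\operatorname{End}E=E\otimes E^*$ is semistable of degree $0$. It is self-dual, so it suffices to show that $V$ is nef. Take $g:B\to X$ and a line bundle quotient $g^*V\to Q$. If $g$ is constant, then $g^*V$ is trivial, $Q$ is globally generated, and $\deg Q\ge0$.

If $g$ is finite, we claim that $g^*V$ is semistable. Let $\tilde g:\tilde B\to B\to X$ be a Galois closure. If $g^*V$ were not semistable, then $\tilde g^*V$ would not be semistable either. The maximal destabilizing subbundle of $\tilde g^*V$ is unique, so it is invariant under the Galois group. By Galois descent at the generic point, followed by saturation, it equals $\tilde g^*V_1$ for some $V_1\subset V$, and $\mu(V_1)>\mu(V)$, a contradiction. So $g^*V$ is semistable of degree $0$, and $\deg Q\ge 0$. $\square$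

What changes in dimension $\ge2$? The bundle $\operatorname{End}E$ is still semistable of degree $0$, but its restriction to a special curve need not be semistable. Take $X=\mathbb P^1\times\mathbb P^1$, $H=\mathcal O(1,1)$, $L=\mathcal O(1,-1)$, $E=\mathcal O\oplus L$. Since $L\cdot H=0$, $E$ is polystable of slope $0$. But $\operatorname{End}E$ contains $L$ as a direct summand, and $L$ has degree $-1$ on the curves $\{c\}\times\mathbb P^1$. So some extra hypothesis is needed, and the one we study is arithmetic: $E$ should behave badly modulo $p$ for many $p$.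

## 2. Reductions modulo $p$ and the three theorems

Let $(X,\mathcal O_X(1),E)$ be as above over $\mathbb C$, with $E$ a semistable vector bundle. The data involve finitely many equations. Hence there are a subring $R\subset\mathbb C$, finitely generated over $\mathbb Z$, and a *model*: a smooth projective $\pi:\mathcal X\to S=\operatorname{Spec}R$, an $R$-ample $\mathcal O_{\mathcal X}(1)$, and a vector bundle $\mathcal E$ on $\mathcal X$, semistable on the fibers of $\pi$, which give back the triple over $\operatorname{Spec}\mathbb C\to S$. (Semistability is open in flat families, so it can be achieved by shrinking $S$.) At a closed point $s\in S$ the residue field is finite, of characteristic $p>0$, and $\mathcal E_s$ is the restriction to $\mathcal X_s$. After inverting an integer in $R$ we may assume that all residue characteristics exceed a given bound; we say "for $p\gg0$".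

On a smooth variety in characteristic $p$ the absolute Frobenius $F$ is flat. For a line bundle $M$ one has $F^*M\cong M^{p}$. In general $F^*$ multiplies $c_i$ and $\mathrm{ch}_i$ by $p^i$, so $\mu(F^*V)=p\,\mu(V)$.

**Definition (strongly semistable).** A sheaf $V$ in characteristic $p$ is strongly semistable if $F^{n*}V$ is semistable for all $n\ge0$. Write $\Sigma^{nss}=\Sigma^{nss}(E)$ for the set of closed points $s\in S$ such that $\mathcal E_s$ is not strongly semistable.

Line bundles are strongly semistable. So is every extension of rank one torsion-free sheaves of equal slope: $F$ is flat, so $F^{n*}$ of it is again such an extension, and an extension of semistable sheaves of equal slope is semistable.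

**Definition (infinite).** The set $\Sigma^{nss}$ is called infinite if it meets every nonempty open subset of $S$. When $\dim S=1$ this is the usual meaning.

**Definition (étale trivializable).** A bundle is étale trivializable if its pullback under some finite étale cover is trivial. For example, over $\mathbb C$ a line bundle $L$ with $L^m\cong\mathcal O$ becomes trivial on the cyclic cover $\operatorname{Spec}\bigoplus_{i=0}^{m-1}L^{-i}$.

The problem comes from Adrian Langer, "On positivity and semistability of vector bundles in finite and mixed characteristics", arXiv:1301.4450 (2013).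

**Conjecture.** If $\Sigma^{nss}$ is infinite, then $\operatorname{End}E$ is numerically flat. Moreover, $\operatorname{End}E$ is not étale trivializable.

**Known result (used freely).** If $\Sigma^{nss}$ is infinite, then $\operatorname{End}E$ is not étale trivializable.

So only the first clause is at stake, and Proposition 1.1 settles it on curves. For a torsion-free sheaf $V$ of rank $r$ put
$$\bar c(V)=\frac{c_1(V)}r,\qquad \Delta(V)=2rc_2(V)-(r-1)c_1(V)^2=c_1(V)^2-2r\,\mathrm{ch}_2(V).$$
These notes prove the following.

**Theorem 1.** Let $d\ge2$.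
(a) For every $r\ge3$ there is a polystable $E$ of rank $r$ on a $d$-dimensional $X$ with $\Sigma^{nss}$ infinite and $\operatorname{End}E$ not numerically flat.
(b) For every composite $r$ there is a *stable* such $E$.

**Theorem 2.** Let $E$ be semistable of rank $r$ on a surface. Then $\Sigma^{nss}(E)$ is infinite if and only if for some $1\le k\le r-1$ there is a saturated subsheaf $W\subset\Lambda^kE$ with $\mu(W)=\mu(\Lambda^kE)$, $\Delta(W)=0$ and $\Sigma^{nss}(W)$ infinite. (Such $W$ is locally free and semistable, and $\operatorname{rk}W\ge2$.)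

**Theorem 3.** In each dimension $d\ge2$: the conjecture holds for all semistable bundles of rank $r$ if and only if $r\le2$; it holds for all stable bundles of rank $r$ if and only if $r$ is $1$ or prime.

In particular the conjecture is false as stated. Three elementary lemmas will be used throughout.

**Lemma 2.1 (change of base).** Let $R\subset R'\subset\mathbb C$ with $R'$ finitely generated, let $f:S'\to S$ be the induced map, and let $\Sigma'$ be the set $\Sigma^{nss}$ of the model pulled back to $S'$. Then $\Sigma'$ is infinite if and only if $\Sigma^{nss}$ is infinite.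

**Proof.** Strong semistability does not change under an algebraic extension of a finite field: the maximal destabilizing subsheaf of $F^{n*}\mathcal E_s$ over $\overline{k(s)}$ is unique, hence Galois invariant, hence defined over $k(s)$. So $\Sigma'$ consists of the closed points of $S'$ lying over $\Sigma^{nss}$. (Closed points map to closed points, since everything is of finite type over $\mathbb Z$.) Suppose $\Sigma^{nss}$ is infinite and $U'\subset S'$ is nonempty open. Since $f$ is dominant, $f(U')$ contains a nonempty open $U$ by Chevalley. Choose $s\in\Sigma^{nss}\cap U$; the fiber of $U'$ over $s$ is nonempty of finite type over $k(s)$, so it has a closed point, and this point is closed in $S'$. Conversely, if $\Sigma'$ is infinite and $U\subset S$ is nonempty open, then $\Sigma'$ meets $f^{-1}(U)$, so $\Sigma^{nss}$ meets $U$. $\square$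

Two models become isomorphic over a common larger ring after inverting an element, so "infinite" does not depend on the model. If $\Sigma^{nss}$ misses a nonempty open subset of the base of one model, it is not infinite.

**Lemma 2.2 (étale covers).** Let $\nu:X'\to X$ be a connected finite étale cover such that $\nu^*E$ is a direct sum of line bundles of equal degree with respect to $\nu^*H$. Then $\Sigma^{nss}(E)$ is not infinite.

**Proof.** Spread out $\nu$, the line bundles and the isomorphism over some $S'$ as in Lemma 2.1. For $s$ in a nonempty open set, $\nu_s^*F^{n*}\mathcal E_s=F^{n*}\nu_s^*\mathcal E_s$ is a direct sum of line bundles of equal degree, hence semistable, for all $n$. If $N\subset F^{n*}\mathcal E_s$ had larger slope, then so would $\nu_s^*N\subset\nu_s^*F^{n*}\mathcal E_s$, because slopes get multiplied by $\deg\nu$. So $\mathcal E_s$ is strongly semistable. $\square$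

**Lemma 2.3 (restriction to divisors).** Let $V$ be a vector bundle on a smooth projective variety $Z$ of dimension $\ge2$ over a field, $N\subset V$ saturated, and $D\in|mH|$ a smooth integral divisor. Then $N|_D\to V|_D$ is injective, $\operatorname{rk}N|_D=\operatorname{rk}N$ and $\deg N|_D=m\deg N$. Consequently, if $V|_D$ is stable (semistable, strongly semistable), then so is $V$.

**Proof.** For a torsion-free $A$, $\operatorname{Tor}_1(A,\mathcal O_D)=\ker(A(-D)\to A)=0$, and the higher $\operatorname{Tor}$'s vanish because $\mathcal O_D$ has a locally free resolution of length one. With $A=V/N$ we get injectivity. With $A=N$ we get $N\otimes^{\mathbf L}\mathcal O_D=N|_D$, so rank and $c_1$ restrict, and $\deg N|_D=c_1(N)\cdot D\cdot H^{\dim Z-2}=m\deg N$. A saturated subsheaf violating (semi)stability of $V$ thus gives one for $V|_D$. Since $F^{n*}(V|_D)=(F^{n*}V)|_D$, the strong version follows. $\square$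

The theorem of Mehta–Ramanathan (Invent. Math. 77, 1984) says that a stable $E$ on $X$ stays stable on a general complete intersection curve $D_1\cap\dots\cap D_{d-1}$ of large multiples of $H$. By Lemma 2.3 it is then stable on all partial intersections $D_1\cap\dots\cap D_i$ as well. We quote this as [MR].

## 3. Rank one, strictly semistable rank two, and direct sums

In rank $1$, $\Sigma^{nss}=\emptyset$ and the conjecture is vacuous. Next let $E$ be semistable but not stable, of rank $2$. Then there is a saturated rank one subsheaf $L\subset E$ with $\mu(L)=\mu(E)$. For $s$ in a nonempty open set it specializes to $L_s\subset\mathcal E_s$ with torsion-free rank one quotient of the same slope. So $\mathcal E_s$ is an extension of rank one torsion-free sheaves of equal slope, hence strongly semistable. Thus $\Sigma^{nss}(E)$ is not infinite, and the conjecture is again vacuous. This is in any dimension.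

What would a proof in general look like? By Demailly–Peternell–Schneider, J. Alg. Geom. 3 (1994) (quoted as [DPS]), numerically flat bundles have vanishing Chern classes. For $V$ locally free one has $c_2(\operatorname{End}V)=\Delta(V)$; this is checked in Section 6. So on a surface one must show that Frobenius instability forces $\Delta(E)=0$. Here is the formula that controls discriminants. If $V$ has a filtration with torsion-free quotients $A_i$ of rank $a_i$, and $\rho=\operatorname{rk}V$, then
$$\frac{\Delta(V)}{\rho}=\sum_i\frac{\Delta(A_i)}{a_i}-\frac1\rho\sum_{i<l}a_ia_l\big(\bar c(A_i)-\bar c(A_l)\big)^2. \tag{1}$$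
Indeed $\Delta(V)/\rho=c_1(V)^2/\rho-2\,\mathrm{ch}_2(V)$, the second term is additive, and $\rho\sum a_ix_i^2-(\sum a_ix_i)^2=\sum_{i<l}a_ia_l(x_i-x_l)^2$ with $x_i=\bar c(A_i)$.

Apply it to $E=A\oplus B$ with $A,B$ semistable of the same slope on a surface. Frobenius pullbacks of $\mathcal E_s$ are semistable if and only if those of $A_s$ and $B_s$ both are. So instability can come from $A$ alone, with $\Delta(A)=0$, while the cross term $-(\bar c(A)-\bar c(B))^2$, which is $\ge0$ by the Hodge index theorem because $(\bar c(A)-\bar c(B))\cdot H=0$, has nothing to do with Frobenius and can be positive. This is where a proof must break, and it tells us what to build: a bundle on a curve with $\Sigma^{nss}$ infinite, pulled back to a product, plus a line bundle.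

## 4. A rank two bundle on the Fermat septic, unstable after Frobenius for $p\equiv3\pmod 7$

Let $C:\ x^7+y^7+z^7=0$ in $\mathbb P^2$, smooth over $\mathbb Z[1/7]$, and
$$\mathcal G=\ker\big(\mathcal O_C(1)^{\oplus3}\xrightarrow{(x^2,y^2,z^2)}\mathcal O_C(3)\big).$$
The map is surjective, so $\mathcal G$ is a bundle of rank $2$ with $\det\mathcal G=\mathcal O$. Let $G$ be its fiber over $\mathbb C$, and $\mathcal G_p$ its fiber over $\mathbb F_p$.

Look first at $p=3$. Here $F^*\mathcal G_3=\ker(\mathcal O_C(3)^{\oplus3}\to\mathcal O_C(9))$ with map $(x^6,y^6,z^6)$, and the equation of the curve reads $x\cdot x^6+y\cdot y^6+z\cdot z^6=0$. So $(x,y,z)$ is a nonzero map $\mathcal O_C(2)\to F^*\mathcal G_3$. Its source has degree $14>0=\deg F^*\mathcal G_3$. The general case imitates this.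

**Step 1: $G$ is stable.** The purpose is to have a legitimate input over $\mathbb C$. Let $\mathcal S=\ker(\mathcal O(1)^{\oplus3}\to\mathcal O(3))$ on $\mathbb P^2_{\mathbb C}$, with the same map, so that $\mathcal S|_C=G$. Then $c_1(\mathcal S)=0$ and $\mathrm{ch}_2(\mathcal S)=\frac32-\frac92=-3$. Since $x^2,y^2,z^2$ is a regular sequence, its syzygies are generated by the Koszul relations, whose coefficients are quadrics. A section of $\mathcal S(-a)$ is a syzygy with coefficients of degree $1-a$, so
$$H^0(\mathcal S(-a))=0\quad\text{for }a\ge0. \tag{2}$$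

Suppose $G$ is not stable. Then it has a quotient line bundle $Q$ with $\deg Q\le0$. Let $i:C\to\mathbb P^2$ and $V=\ker(\mathcal S\to i_*Q)$, a bundle of rank $2$ with $c_1(V)=-7$. By Grothendieck–Riemann–Roch $\mathrm{ch}_2(i_*Q)=\deg Q-\frac12C^2=\deg Q-\frac{49}2$, so $\mathrm{ch}_2(V)=-3-\deg Q+\frac{49}2$ and
$$\Delta(V)=49-4\,\mathrm{ch}_2(V)=4\deg Q-37<0 .$$
By Bogomolov's inequality $V$ is not semistable. So there is $0\to\mathcal O(a)\to V\to\mathcal O(b)\otimes I_Z\to0$ with $Z$ of dimension $0$, $a+b=-7$ and $a>b$. From $c_2(V)=ab+\operatorname{length}Z$ we get $\Delta(V)=4\operatorname{length}Z-(a-b)^2$, so $(a-b)^2\ge-\Delta(V)\ge37$. The number $a-b=2a+7$ is odd and positive, so $2a+7\ge7$ and $a\ge0$. Now $\mathcal O(a)\to V\subset\mathcal S$ is a nonzero element of $H^0(\mathcal S(-a))$, contradicting (2).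

**Step 2: if $p\equiv3\pmod7$, then $F^*\mathcal G_p$ has a line subbundle $M$ of degree $\ge14$.** Write $p=7k+3$ and $\mathbb K=\mathbb F_p$. In $\mathbb K[u,v]$ put $w=-(u+v)$. We look for forms $f',g',h'$ of degree $k$, not all zero, with
$$f'u^{2k+1}+g'v^{2k+1}+h'w^{2k+1}=0 .$$
There are $3(k+1)$ unknown coefficients, and the left side is a form of degree $3k+1$, giving $3k+2$ linear equations. So a solution exists. Substitute $u=x^7$, $v=y^7$; in the coordinate ring of $C_p$ we have $w=-(x^7+y^7)=z^7$. Put $f=xf'$, $g=yg'$, $h=zh'$. Since $2p+1=14k+7=7(2k+1)$, we have $fx^{2p}=f'x^{2p+1}=f'u^{2k+1}$, and likewise for the others. Hence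
$$fx^{2p}+gy^{2p}+hz^{2p}=0,\qquad \deg f=\deg g=\deg h=7k+1=p-2 .$$
The homogeneous coordinate ring of $C_p$ is a domain containing $\mathbb K[x,y]$ as a polynomial ring, so $f',g',h'$ remain nonzero when they are nonzero, and $(f,g,h)\neq0$. Since $F^*\mathcal G_p=\ker(\mathcal O(p)^{\oplus3}\to\mathcal O(3p))$ with map $(x^{2p},y^{2p},z^{2p})$, the triple is a nonzero map $\mathcal O_C(2)\to F^*\mathcal G_p$. Let $M$ be the saturation of its image; $\deg M\ge2\cdot7=14$.

By Dirichlet there are infinitely many primes $p\equiv3\pmod7$. Hence $\Sigma^{nss}(G)$ is infinite.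

## 5. The polystable counterexamples: proof of Theorem 1(a)

We use two facts about unitary bundles. By Narasimhan–Seshadri, a stable bundle of degree $0$ on a curve comes from an irreducible unitary representation of $\pi_1$, and conversely. A unitary flat bundle on a projective manifold is polystable of slope $0$ (it is Hermite–Einstein; see Kobayashi, *Differential geometry of complex vector bundles*, Ch. IV–V, quoted as [Ko]).

Let $X=C\times\mathbb P^1\times\mathbb P^{d-2}$, let $h,t,u$ be the pullbacks of $\mathcal O(1)$ from the factors ($u$ is absent if $d=2$), and $H=h+t+u$. Let $L$ be the line bundle of class $h-t$. We have $h^2=t^2=0$ and $u^{d-1}=0$, so in $H^{d-1}$ only the terms $(d-1)tu^{d-2}$ and $(d-1)hu^{d-2}$ matter for us, and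
$$L\cdot H^{d-1}=(d-1)\big(htu^{d-2}-thu^{d-2}\big)=0 .$$
For $r\ge3$ put
$$E=\mathrm{pr}_1^*G\oplus L^{\oplus(r-2)} .$$

**Step 1: $E$ is polystable of slope $0$.** $G$ is unitary flat by Section 4, hence so is $\mathrm{pr}_1^*G$. So $\mathrm{pr}_1^*G$ is polystable of slope $0$, and $L$ has degree $0$.

**Step 2: $\Sigma^{nss}$ is infinite.** Everything is defined over $\mathbb Z[1/7]$. Inverting some integer $N$ we get a model over $\mathbb Z[1/7N]$. If $p\equiv3\pmod7$ and $p\nmid7N$, then $\mathrm{pr}_1^*M\subset F^*E_p$ and
$$\mathrm{pr}_1^*M\cdot H^{d-1}=(d-1)\deg M>0=\mu(F^*E_p).$$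

**Step 3: $\operatorname{End}E$ is not numerically flat.** It has the direct summand $\mathrm{pr}_1^*G^*\otimes L$, whose restriction to $\{c\}\times\mathbb P^1\times\{pt\}$ is $\mathcal O(-1)^{\oplus2}$. So $\operatorname{End}E$ is not nef. This proves Theorem 1(a), and disproves the conjecture. $\square$

For $r=3$, $d=2$, formula (1) gives $\Delta(E)=3\cdot\big(-\tfrac23(h-t)^2\big)=4ht=28$: the cross term of Section 3.

## 6. Stable counterexamples of composite rank: proof of Theorem 1(b)

To get stable bundles, replace the direct sum by a tensor product: one factor carries the Frobenius instability and the other the discriminant. We need symmetric powers to reach every composite rank.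

**Step 1: $\operatorname{Sym}^mG$ is stable of degree $0$ for all $m\ge1$.** $G$ comes from an irreducible $\rho:\pi_1(C)\to SU(2)$. Let $\Gamma\subset SL_2(\mathbb C)$ be the Zariski closure of the image. It is reductive, as the closure of a subgroup of a compact group, so $\Gamma^0$ is $1$, a torus, or $SL_2$. In the first two cases, on the connected finite étale cover defined by $\pi_1(C)\to\Gamma/\Gamma^0$ the bundle $G$ becomes a sum of two flat unitary line bundles, which have degree $0$. Then $\Sigma^{nss}(G)$ is not infinite by Lemma 2.2, contradicting Section 4. So $\Gamma=SL_2$. Hence $\operatorname{Sym}^m\rho$ is irreducible and unitary, and $\operatorname{Sym}^mG$ is stable of degree $0$ by Narasimhan–Seshadri.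

Now let $r=ab$ with $a,b\ge2$. For $d\ge3$ let $X=C\times\mathbb P^2\times\mathbb P^{d-3}$, $H$ the sum of the pullbacks of $\mathcal O(1)$, and
$$E=\mathrm{pr}_1^*\operatorname{Sym}^{a-1}G\otimes\mathrm{pr}_2^*\operatorname{Sym}^{b-1}T_{\mathbb P^2}.$$

**Step 2: $E$ is stable.** A Hermitian metric on a bundle is Hermite–Einstein (HE) with respect to a Kähler form $\theta$ if the contraction $\Lambda_\theta$ of its curvature is a constant multiple of the identity. A flat metric is HE for every $\theta$. The Fubini–Study metric is HE on $T_{\mathbb P^2}$, hence on its symmetric powers. For a product Kähler form in the class $H$, the product metric on $E$ is HE, because $\Lambda_\theta$ of a form pulled back from $\mathbb P^2$ is computed on $\mathbb P^2$. So $E$ is polystable [Ko], and it is enough that $H^0(\operatorname{End}E)=\mathbb C$. By Künneth this space is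
$$H^0(C,\operatorname{End}\operatorname{Sym}^{a-1}G)\otimes H^0(\mathbb P^2,\operatorname{End}\operatorname{Sym}^{b-1}T_{\mathbb P^2}).$$
The first factor is $\mathbb C$ by Step 1. For the second, holomorphic endomorphisms of an HE bundle are parallel [Ko], and the holonomy group $U(2)$ acts irreducibly on $\operatorname{Sym}^{b-1}\mathbb C^2$. So it is $\mathbb C$ by Schur's lemma.

**Step 3: $\operatorname{End}E$ is not nef.** On a line $\ell\subset\{c\}\times\mathbb P^2\times\{pt\}$ we have $T_{\mathbb P^2}|_\ell=\mathcal O(2)\oplus\mathcal O(1)$, so $\operatorname{Sym}^{b-1}T_{\mathbb P^2}|_\ell=\bigoplus_{i=b-1}^{2b-2}\mathcal O(i)$ with at least two consecutive $i$. Hence $\operatorname{End}E|_\ell$ has a direct summand $\mathcal O(-1)$.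

**Step 4: $\Sigma^{nss}$ is infinite.** Let $p\equiv3\pmod7$, outside a finite set. Since $M\subset F^*\mathcal G_p$ is a line subbundle, $M^{a-1}\subset\operatorname{Sym}^{a-1}F^*\mathcal G_p$ is a subbundle. So $\mathrm{pr}_1^*M^{a-1}\otimes F^*\mathrm{pr}_2^*\operatorname{Sym}^{b-1}T_{\mathbb P^2}\subset F^*E_p$ has slope
$$\mu(F^*E_p)+(a-1)\,\mathrm{pr}_1^*M\cdot H^{d-1}>\mu(F^*E_p),$$
because $\operatorname{Sym}^{a-1}G$ has degree $0$ and $a\ge2$. This settles $d\ge3$.

**Step 5: dimension $2$.** Take the bundle $E$ on $C\times\mathbb P^2$ and restrict it to a general smooth surface $Y\in|mH|$, $m\gg0$, defined over $\mathbb Q$ (rational points are dense in a projective space, so a general member can be taken rational). $E|_Y$ is stable by [MR]. For almost all $p\equiv3\pmod7$ the subbundle of Step 4 restricts to a subbundle of $F^*(E|_Y)_p$ whose slope exceeds $\mu(F^*(E|_Y)_p)$ by $(a-1)\,\mathrm{pr}_1^*M\cdot H\cdot mH=(a-1)m\deg M>0$. So $\Sigma^{nss}(E|_Y)$ is infinite.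

It remains to see $\Delta(E|_Y)\ne0$. Put $\delta(V)=\Delta(V)/\operatorname{rk}(V)^2=\bar c(V)^2-2\,\mathrm{ch}_2(V)/\operatorname{rk}V$. Since $\mathrm{ch}(V)/\operatorname{rk}V=1+\bar c(V)+\mathrm{ch}_2(V)/\operatorname{rk}V+\cdots$, the class $-\frac12\delta(V)$ is the degree $2$ part of $\log(\mathrm{ch}(V)/\operatorname{rk}V)$. As $\mathrm{ch}$ is multiplicative,
$$\delta(A\otimes B)=\delta(A)+\delta(B) \tag{3}$$
if one of the two is locally free. In particular $\delta(\operatorname{End}V)=2\delta(V)$, and $c_1(\operatorname{End}V)=0$, so $c_2(\operatorname{End}V)=-\mathrm{ch}_2(\operatorname{End}V)=\frac{r^2}2\cdot2\delta(V)=\Delta(V)$, as promised in Section 3. For $B$ of rank $2$ with Chern roots $x_1,x_2$ and $e=\frac12(x_1-x_2)$, the roots of $\operatorname{Sym}^mB$ are $\frac m2(x_1+x_2)+(m-2i)e$, $0\le i\le m$. So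
$$\delta(\operatorname{Sym}^mB)=-\frac{e^2}{m+1}\sum_{i=0}^m(m-2i)^2=-\frac{m(m+2)}3e^2=\frac{m(m+2)}{12}\Delta(B), \tag{4}$$
because $\Delta(B)=-4e^2$. Now $\delta(\mathrm{pr}_1^*\operatorname{Sym}^{a-1}G)=0$, as it comes from a curve, and $\Delta(T_{\mathbb P^2})=4\cdot3-9=3$ points. Therefore on $C\times\mathbb P^2$
$$\Delta(E)\cdot H=r^2\cdot\frac{(b-1)(b+1)}{12}\cdot3\cdot7>0,$$
and $c_2(\operatorname{End}E|_Y)=\Delta(E|_Y)=m\,\Delta(E)\cdot H>0$. Numerically flat bundles have vanishing Chern classes [DPS], so $\operatorname{End}E|_Y$ is not numerically flat. $\square$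

## 7. Exterior powers, and the easy half of Theorem 2

In Section 5 the bad behavior of $E$ sat in the same-slope subsheaf $W=\mathrm{pr}_1^*G$ with $\Delta(W)=0$. In Section 6 the bundle is stable, so it has no smaller same-slope subsheaf. Take $a=b=2$ and write $E|_Y=A\otimes B$ with $A=\mathrm{pr}_1^*G|_Y$, $B=\mathrm{pr}_2^*T_{\mathbb P^2}|_Y$. Then
$$\Lambda^2(A\otimes B)=(\operatorname{Sym}^2A\otimes\Lambda^2B)\oplus(\Lambda^2A\otimes\operatorname{Sym}^2B),$$
and $W=\operatorname{Sym}^2A\otimes\Lambda^2B$ has slope $2\mu(A)+2\mu(B)=\mu(\Lambda^2E)$, $\Delta(W)=9\,\delta(\operatorname{Sym}^2A)=0$ by (3) and (4), and $M^2|_Y\otimes F^*\Lambda^2B\subset F^*W_p$ is destabilizing for almost all $p\equiv3\pmod7$. So $W$ satisfies Theorem 2 with $k=2$. Here $k=1$ and $k=3$ are impossible: $E|_Y$ and $\Lambda^3(E|_Y)\cong (E|_Y)^*\otimes\det (E|_Y)$ are stable with positive discriminant, so their only same-slope nonzero saturated subsheaves are themselves, with $\Delta>0$.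

**Proof of Theorem 2, "if".** First, the parenthetical statement. $\Lambda^kE$ is semistable in characteristic $0$, so a same-slope $W$ is semistable. A saturated subsheaf of a bundle on a smooth surface is reflexive, hence locally free. Since line bundles are strongly semistable, $\Sigma^{nss}(W)$ infinite forces $\operatorname{rk}W\ge2$.

Spread out $W\subset\Lambda^kE$ over a model. Suppose $E_s$ is strongly semistable. By Ramanan–Ramanathan, Tohoku 36 (1984), Thm 3.23 (quoted as [RR]), tensor products of strongly semistable sheaves are strongly semistable. So $E_s^{\otimes k}$ is strongly semistable, and so is its quotient $\Lambda^kE_s$, which has the same slope. For each $n$, $F^{n*}W_s$ is a subsheaf of the semistable sheaf $F^{n*}\Lambda^kE_s$ of equal slope, hence semistable. So over a nonempty open set $\Sigma^{nss}(W)\subset\Sigma^{nss}(E)$, and $\Sigma^{nss}(E)$ is infinite. $\square$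

For "only if", start with $s\in\Sigma^{nss}$ and a destabilizing $L\subset F^{n*}\mathcal E_s$. The integer $n$ depends on $s$ and is not bounded, so $L$ must be brought down to level $0$. A sheaf $Y=F^*Y'$ carries a canonical connection $\nabla$, and $\nabla$-invariant subsheaves descend to $Y'$. So the sensible attempt is to replace $L$ by the smallest saturated $\nabla$-invariant subsheaf containing it, descend, and repeat. As will be seen, slopes survive this: at level $0$ one arrives at a $W_0\subset\mathcal E_s$ of slope $\mu(\mathcal E_s)$, not strongly semistable. But nothing is said about $\Delta(W_0)$: if $\mathcal E_s$ is stable, the procedure returns $W_0=\mathcal E_s$, and this is no information.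

Two things must be added. First, the discriminant at the start must be under control. $\Delta(L)$ is not, but the line bundle $\det L\subset\Lambda^kF^{n*}\mathcal E_s$ with $k=\operatorname{rk}L$ has discriminant $0$. This is why $\Lambda^k$ enters. Second, one must control how $\Delta$ grows when passing to the invariant subsheaf at level $j$. Discriminants at level $j$ naturally have size $p^{2j}$, and an error of that size is useless: after division by $p^{2j}$ it only shows that $\Delta(W_0)$ is bounded. An error $O(p^j)$ leaves $O(p^{-j})$ after division, and since $\Delta(W_0)$ is an integer this will give $\Delta(W_0)\le 0$. The next two sections prove exactly this bound.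

## 8. Estimates on surfaces, uniform in the closed point

Let $\pi:\mathcal X\to S$ be a model whose fibers are geometrically connected smooth surfaces, and $U$ a vector bundle of rank $u$ on $\mathcal X$. For a closed point $s$, $X_s,U_s$ denote the fibers over $k=\overline{k(s)}$, and $p=\operatorname{char}k$. Let $T=T_{X_s}$ and let $\omega$ be the canonical class of $X_s$. The letter $\kappa$ denotes positive constants, possibly changing from line to line, that depend only on $\mathcal X,H,U$ and on bounds for ranks. They do not depend on $s$, on Frobenius exponents, or on subsheaves. "$p\gg0$" has the same uniformity. We write $\mu_{\max},\mu_{\min}$ for the largest and smallest slope of the Harder–Narasimhan (HN) filtration, and recall that a nonzero map $A\to B$ forces $\mu_{\min}(A)\le\mu_{\max}(B)$.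

**8.0. A norm.** For $\xi\in N^1(X_s)_{\mathbb R}$ put $\|\xi\|^2=2(\xi H)^2/H^2-\xi^2$. Write $\xi=\frac{\xi H}{H^2}H+\xi_0$ with $\xi_0H=0$. Then $\|\xi\|^2=(\xi H)^2/H^2+(-\xi_0^2)$, which is positive definite by the Hodge index theorem, and by Cauchy–Schwarz
$$\xi^2\le\frac{(\xi H)^2}{H^2},\qquad -\xi^2\le\|\xi\|^2,\qquad|\xi\eta|\le\|\xi\|\,\|\eta\| . \tag{5}$$
The norms of $c_1(U_s)$, $c_1(T)$, $\omega$ do not depend on $s$, because intersection numbers are constant in the family.

**8.1. Effective divisors of bounded degree have bounded norm.** *If $B\ge0$ is a divisor on $X_s$ with $BH\le b$, then $\|B\|\le\kappa(b)$.* Write $B=\sum m_iB_i$ with $B_i$ integral. As $B_iH\ge1$, $\sum m_i\le b$. Choose $c_0\ge0$ with $c_0H-\omega$ nef on all fibers. By adjunction $B_i^2+\omega B_i\ge-2$, so $B_i^2\ge-2-c_0b$. For $i\ne l$, $B_iB_l\ge0$. Hence $B^2\ge-(2+c_0b)\sum m_i^2\ge-(2+c_0b)b^2$, and $\|B\|^2=2(BH)^2/H^2-B^2\le\kappa(b)$.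

**8.2. Euler characteristics on $B$ grow only linearly in $p^j$.** *If moreover $K''\subset(F^{j*}U_s)|_B$, then $\chi(K'')\le\kappa(b)p^j$.* Choose $a\ge1$ with $U^*(aH)$ globally generated. Dualizing, $U$ is a subbundle of some $\mathcal O(aH)^{\oplus\ell_0}$, so $(F^{j*}U_s)|_B\subset\mathcal O_B(mH)^{\oplus\ell_0}$ with $m=ap^j$. Therefore $\chi(K'')\le h^0(K'')\le\ell_0h^0(\mathcal O_B(mH))$. Write $B=\sum_{l=1}^{\tau}B_l$ with $B_l$ integral, repetitions allowed, $\tau\le b$, and $D_l=B_1+\dots+B_l$. From
$$0\to\mathcal O_{B_l}(-D_{l-1})\to\mathcal O_{D_l}\to\mathcal O_{D_{l-1}}\to0$$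
and the bound $h^0\le\max(0,\deg+1)$ for line bundles on integral curves,
$$h^0(\mathcal O_B(mH))\le\sum_l\max\big(0,\;mHB_l-D_{l-1}B_l+1\big)\le\kappa(b)\,m,$$
where $|D_{l-1}B_l|\le\|D_{l-1}\|\|B_l\|\le\kappa(b)$ by 8.1.

**8.3. The canonical connection.** Fix $a_0\ge1$ such that $T_{\mathcal X/S}(a_0H)$ and $\Omega_{\mathcal X/S}(a_0H)$ are globally generated. Thus $T$ is a quotient of some $\mathcal O(-a_0H)^{\oplus\ell_0}$ and a subbundle of some $\mathcal O(a_0H)^{\oplus\ell_0}$. Each $F^*V'$ carries the connection $\nabla(f\otimes v)=df\otimes v$. By Cartier descent (Katz, *Nilpotent connections…*, Thm 5.1), the $\nabla$-invariant subsheaves of $F^*V'$ are exactly the $F^*V''$ with $V''\subset V'$. For any $N\subset F^*V'$ the Leibniz rule shows that $\nabla$ induces an $\mathcal O$-linear map $N\otimes T\to F^*V'/N$, which is zero exactly when $N$ is invariant. Note that $F^*$ of a torsion-free sheaf is torsion-free: embed it in its reflexive hull, a bundle, and use flatness.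

**8.4. One Frobenius spreads slopes by a bounded amount.** *If $V'$ is torsion-free and semistable of rank $\rho$, then all HN slopes of $F^*V'$ differ from $p\mu(V')$ by at most $(\rho-1)a_0H^2$.* Let $V_i\subset F^*V'$ be a proper HN term. It is not $\nabla$-invariant, for otherwise $V_i=F^*V''$ with $\mu(V'')=\mu(V_i)/p>\mu(V')$. So $V_i\otimes T\to F^*V'/V_i$ is nonzero, and hence so is some map $V_i(-a_0H)\to F^*V'/V_i$. With $\mu_1>\mu_2>\dots$ the HN slopes, this gives $\mu_i-a_0H^2\le\mu_{i+1}$. There are at most $\rho-1$ gaps, and $p\mu(V')$ lies between the extreme slopes.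

Applying this to the HN factors of any torsion-free $V'$ of rank $\le\rho$ and iterating (the errors sum to at most $(\rho-1)a_0H^2\sum_{i\ge1}p^{-i}$),
$$\frac{\mu_{\max}(F^{m*}V')}{p^m}\le\mu_{\max}(V')+\varepsilon,\qquad\frac{\mu_{\min}(F^{m*}V')}{p^m}\ge\mu_{\min}(V')-\varepsilon,\qquad\varepsilon=\frac{(\rho-1)a_0H^2}{p-1}. \tag{6}$$

**8.5. Exterior powers stay semistable for $p\gg0$.** *For $p\gg0$, depending on $\rho$: if $V',V''$ are torsion-free semistable of rank $\le\rho$, then $V'\otimes V''/\mathrm{tors}$ is semistable. Hence for semistable bundles $V$ of rank $r$ all $\Lambda^kV$ are semistable for $p\gg0$.* By Langer, Ann. of Math. 159 (2004), Thm 2.7 (quoted as [La]), for some $m$ all HN factors $A_i$ of $F^{m*}V'$ and $A'_l$ of $F^{m*}V''$ are strongly semistable. By [RR] the $A_i\otimes A_l'$ modulo torsion are semistable. Outside a finite set of points all these sheaves are locally free, and the tensor product of the two filtrations shows that every slope of $F^{m*}(V'\otimes V''/\mathrm{tors})$ is at least $\min(\mu(A_i)+\mu(A'_l))$. With (6), and since quotients pull back to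 quotients,
$$\mu_{\min}(V'\otimes V''/\mathrm{tors})\ge\mu(V')+\mu(V'')-2\varepsilon .$$
The slope of a quotient and the number $\mu(V')+\mu(V'')$ are fractions with denominators $\le\rho^2$, so if they differ they differ by at least $\rho^{-4}$. When $2\varepsilon<\rho^{-4}$ we get $\mu_{\min}\ge\mu(V')+\mu(V'')$, that is, semistability. Iterating, $V^{\otimes k}$ is semistable for $k<r$ and $p\gg0$, and $\Lambda^kV$ is a quotient of it of the same slope; $\Lambda^rV$ is a line bundle.

**8.6. A lower bound for discriminants.** *If $V'$ is torsion-free of rank $\le\rho$ and $\mu_{\max}(V')-\mu_{\min}(V')\le c$, then $\Delta(V')\ge-\kappa(c,\rho)$.* Choose $m$ such that the HN factors $A_i$ of $F^{m*}V'$ are strongly semistable. Bogomolov's inequality for strongly semistable sheaves [La, §3] gives $\Delta(A_i)\ge0$. By (5) and (6), $(\bar c(A_i)-\bar c(A_l))^2\le p^{2m}(c+2\varepsilon)^2/H^2$, and $\varepsilon$ is bounded. Insert this in (1) for $F^{m*}V'$ and divide by $p^{2m}$, using $\Delta(F^{m*}V')=p^{2m}\Delta(V')$.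

## 9. The discriminant of the invariant hull

**Key Lemma.** There is a constant $\kappa$ such that the following holds for $p\gg0$. Let $j\ge1$, let $Y'=F^{(j-1)*}U_s$ be semistable, and $Y=F^*Y'=F^{j*}U_s$. Let $0\ne K\subset Y$ be saturated and semistable with $\mu(K)\ge\mu(Y)$, and let $\tilde K$ be the smallest saturated $\nabla$-invariant subsheaf of $Y$ containing $K$. Then

(i) $\tilde K=F^*K'$ with $K'\subset Y'$ saturated and $\mu(K')=\mu(Y')$;

(ii) $\Delta(\tilde K)\le\kappa\,(\Delta^+(K)+p^j)$, where $\Delta^+=\max(\Delta,0)$.

**Step 1: build $\tilde K$ one derivative at a time.** Put $\mu=\mu(Y)$, $K_{-1}=0$, $K_0=K$. Given $K_{i-1}\subset K_i$ saturated with $\nabla_TK_{i-1}\subset K_i$, put $G_i=K_i/K_{i-1}$. The map $K_i\otimes T\to Y/K_i$ kills $K_{i-1}\otimes T$, so it induces $G_i\otimes T\to Y/K_i$. Let $Q_{i+1}$ be its image, $G_{i+1}$ the saturation of $Q_{i+1}$ in $Y/K_i$, and $K_{i+1}$ the preimage of $G_{i+1}$ in $Y$. Stop at the first $m$ with $Q_{m+1}=0$. Ranks increase, so $m\le u$. Now $K_m$ is saturated, invariant and contains $K$; and if $N\supset K$ is saturated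 and invariant, then $K_i\subset N$ implies that the preimage of $Q_{i+1}$ lies in $N$, hence $K_{i+1}\subset N$. So $K_m=\tilde K$. All $K_i$ are saturated in the bundle $Y$ on a surface, hence locally free, and all $Y/K_i$ are torsion-free.

**Step 2: all slopes are within $\kappa$ of $\mu$.** By 8.4 for $Y'$, the HN slopes of $Y$ are within $\kappa$ of $\mu$. Next, $\mu_{\min}(G_0)=\mu(K)\ge\mu$ since $K$ is semistable. The sheaf $Q_{i+1}$ is a quotient of $G_i(-a_0H)^{\oplus\ell_0}$ and has full rank in $G_{i+1}$, so
$$\mu_{\min}(G_{i+1})\ge\mu_{\min}(Q_{i+1})\ge\mu_{\min}(G_i)-a_0H^2 .$$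
Hence $\mu_{\min}\ge\mu-\kappa$ for all $G_i$ and $Q_i$, and for all $K_i$, which are iterated extensions of the $G$'s. If $A\subset Y/K_i$ is a nonzero subsheaf with preimage $A'\subset Y$, then
$$\deg A=\deg A'-\deg K_i\le\operatorname{rk}(A')(\mu+\kappa)-\operatorname{rk}(K_i)(\mu-\kappa)\le\operatorname{rk}(A)\mu+\kappa .$$
So $\mu_{\max}\le\mu+\kappa$ for $Y/K_i$, for $G_i,Q_i\subset Y/K_{i-1}$, and for $K_i\subset Y$. Also $\mu_{\min}(Y/K_i)\ge\mu_{\min}(Y)\ge\mu-\kappa$. By 8.6, $\Delta\ge-\kappa$ for $K_i$, $Y/K_i$, $G_i$ and $Q_i$.

**Step 3: proof of (i).** By Cartier descent $\tilde K=F^*K'$ with $K'\subset Y'$. If $Y'/K'$ had torsion, its pullback under the faithfully flat $F$ would be nonzero torsion in $Y/\tilde K$. So $K'$ is saturated. By Step 2, $\mu(K')=\mu(\tilde K)/p\ge\mu(Y')-\kappa/p$, and $\mu(K')\le\mu(Y')$ as $Y'$ is semistable. Two slopes with denominators $\le u$ that differ, differ by at least $u^{-2}$. So $\mu(K')=\mu(Y')$ for $p\gg0$.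

At this point (1) for $\tilde K\subset Y$ would give only $\Delta(\tilde K)\le\kappa p^{2j}$, since $\Delta(Y)=p^{2j}\Delta(U_s)$, $\Delta(Y/\tilde K)\ge-\kappa$, and the square of $\bar c(\tilde K)-\bar c(Y/\tilde K)$ is bounded above. The improvement to $p^j$ needs the filtration.

**Step 4: first Chern classes have norm at most $\kappa p^j$.** We claim
$$\|c_1(K_i)\|,\ \|c_1(G_i)\|,\ \|c_1(Q_i)\|\le\kappa p^j . \tag{7}$$
If $K_i\ne Y$, apply (1) to $K_i\subset Y$ with $\eta=\bar c(K_i)-\bar c(Y/K_i)$. From $\Delta(Y)=p^{2j}\Delta(U_s)$ and $\Delta(K_i),\Delta(Y/K_i)\ge-\kappa$ we get $-\eta^2\le\kappa p^{2j}$. Since $|\eta H|\le\kappa$ by Step 2, $\|\eta\|\le\kappa p^j$. Now $\bar c(K_i)-\bar c(Y)$ is a multiple of $\eta$ with factor in $[0,1]$, and $\|\bar c(Y)\|=p^j\|\bar c(U_s)\|$. This gives the claim for $K_i$ (it is clear if $K_i=Y$), and then for $G_i$ by taking differences. For $i\ge1$ let $t_i=G_i/Q_i$, a torsion sheaf. Then $c_1(t_i)$ is the class of an effective divisor $B_i$ with $B_iH=\deg G_i-\deg Q_i\le\kappa$ by Step 2, the ranks being equal. By 8.1,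
$$\|B_i\|\le\kappa , \tag{8}$$
and the claim for $Q_i$ follows.

**Step 5: $\mathrm{ch}_2(t_i)\ge-\kappa p^j$.** This is the step where $p^{2j}$ becomes $p^j$: the torsion lives on a curve of bounded degree, where sections grow linearly. Let $t'$ be the quotient of $t_i$ by its maximal $0$-dimensional subsheaf. The $\mathrm{ch}_2$ of the latter is its length, so $\mathrm{ch}_2(t_i)\ge\mathrm{ch}_2(t')$. Assume $t'\ne0$. It is pure of dimension one, so locally it has a free resolution of length one. Its Fitting ideal is $\mathcal O(-B)$ with $B=B_i$, and it annihilates $t'$. As $t'$ is a quotient of $K_i$ (through $G_i$ and $t_i$), it is a quotient of $K_i|_B$. Since $Y/K_i$ is torsion-free, $\operatorname{Tor}_1(Y/K_i,\mathcal O_B)=0$, so $K_i|_B\subset Y|_B$. Hence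
$$K''=\ker(K_i|_B\to t')\subset(F^{j*}U_s)|_B,\qquad\chi(K'')\le\kappa p^j\ \text{ by 8.2}.$$
Since $K_i$ is locally free, $\chi(K_i|_B)=c_1(K_i)B+\operatorname{rk}(K_i)\chi(\mathcal O_B)$, and $\chi(\mathcal O_B)=-\frac12(B^2+\omega B)\ge-\kappa$. With (5), (7) and (8),
$$\chi(t')=\chi(K_i|_B)-\chi(K'')\ge c_1(K_i)B+\operatorname{rk}(K_i)\chi(\mathcal O_B)-\kappa p^j\ge-\kappa p^j .$$
By Riemann–Roch $\chi(t')=\mathrm{ch}_2(t')-\frac12\omega B$, so $\mathrm{ch}_2(t')=\chi(t')+\frac12\omega B\ge-\kappa p^j$.

**Step 6: saturating costs at most $\kappa p^j$.** From $c_1(G_i)=c_1(Q_i)+B_i$ and $\mathrm{ch}_2(G_i)=\mathrm{ch}_2(Q_i)+\mathrm{ch}_2(t_i)$,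
$$\Delta(G_i)=\Delta(Q_i)+2c_1(Q_i)B_i+B_i^2-2\operatorname{rk}(G_i)\,\mathrm{ch}_2(t_i)\le\Delta(Q_i)+\kappa p^j \tag{9}$$
by (7), (8) and Step 5.

**Step 7: from $G_i$ to $Q_{i+1}$.** We bound $\Delta(Q_{i+1})$, and the distance between first Chern classes, in terms of $\Delta^+(G_i)$. Let $P_i=G_i\otimes T$, torsion-free as $T$ is locally free. By (3), $\Delta(P_i)/\operatorname{rk}(P_i)^2=\Delta(G_i)/\operatorname{rk}(G_i)^2+\Delta(T)/4$, so $\Delta(P_i)\le\kappa(\Delta^+(G_i)+1)$. Since $P_i$ is a quotient of $G_i(-a_0H)^{\oplus\ell_0}$ and a subsheaf of $G_i(a_0H)^{\oplus\ell_0}$, its HN slopes are within $\kappa$ of $\mu$.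

Let $N_i=\ker(P_i\to Q_{i+1})$, and assume first $N_i\ne0$. Then $\mu_{\max}(N_i)\le\mu+\kappa$. If $A=N_i/N'$ is a nonzero torsion-free quotient, then $P_i/N'$ is an extension of $Q_{i+1}$ by $A$, so it is torsion-free, and
$$\deg A=\deg(P_i/N')-\deg Q_{i+1}\ge\operatorname{rk}(P_i/N')(\mu-\kappa)-\operatorname{rk}(Q_{i+1})(\mu+\kappa)\ge\operatorname{rk}(A)\mu-\kappa .$$
So $\mu_{\min}(N_i)\ge\mu-\kappa$, and $\Delta(N_i)\ge-\kappa$ by 8.6. Put $\zeta=\bar c(N_i)-\bar c(Q_{i+1})$. Then $|\zeta H|\le\kappa$, so $-\zeta^2\ge-\kappa$ by (5). Formula (1) for $N_i\subset P_i$ reads, with $n=\operatorname{rk}N_i$ and $q=\operatorname{rk}Q_{i+1}$,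
$$\frac{\Delta(P_i)}{n+q}=\frac{\Delta(N_i)}n+\frac{\Delta(Q_{i+1})}q-\frac{nq}{n+q}\zeta^2 .$$
Each of the three terms on the right is $\ge-\kappa$, so each is at most $\kappa(\Delta^+(G_i)+1)$. Therefore
$$\Delta(Q_{i+1})\le\kappa(\Delta^+(G_i)+1),\qquad\|\zeta\|^2\le\kappa(\Delta^+(G_i)+1). \tag{10}$$
If $N_i=0$, then $Q_{i+1}=P_i$ and the first bound is clear.

Finally $\bar c(P_i)=\bar c(G_i)+\frac12c_1(T)$; $\bar c(Q_{i+1})-\bar c(P_i)=-\frac n{n+q}\zeta$ (zero if $N_i=0$); and $\bar c(G_{i+1})-\bar c(Q_{i+1})=B_{i+1}/\operatorname{rk}G_{i+1}$. Adding these with (8) and (10),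
$$\|\bar c(G_{i+1})-\bar c(G_i)\|^2\le\kappa(\Delta^+(G_i)+1). \tag{11}$$

**Step 8: proof of (ii).** By (9) and (10), $\Delta^+(G_{i+1})\le\kappa(\Delta^+(G_i)+p^j)$. There are at most $u$ steps, so all $\Delta^+(G_i)$ are $\le\kappa(\Delta^+(K)+p^j)$, and by (11) and the triangle inequality so are all $\|\bar c(G_i)-\bar c(G_l)\|^2$. Since $-\eta^2\le\|\eta\|^2$, formula (1) for the filtration $K_\bullet$ of $\tilde K$ gives (ii). $\square$

## 10. Descending through all Frobenius levels: the other half of Theorem 2

Let $\Sigma^{nss}(E)$ be infinite. Shrink $S$ so that the fibers are geometrically connected, all $\mathcal E_s$ are semistable, and all residue characteristics are as large as needed below.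

**Step 1: a starting line bundle.** Let $s\in\Sigma^{nss}$ and let $n\ge1$ be minimal such that $V=F^{n*}\mathcal E_s$ is not semistable. Let $L\subset V$ be the maximal destabilizing subsheaf, $k=\operatorname{rk}L\in[1,r-1]$. Put $U=\Lambda^k\mathcal E$, $u=\operatorname{rk}U$. By 8.5, $F^{j*}U_s=\Lambda^kF^{j*}\mathcal E_s$ is semistable for $0\le j\le n-1$. Let $W_n\subset F^{n*}U_s=\Lambda^kV$ be the saturation of $\Lambda^kL$ (the map $\Lambda^kL\to\Lambda^kV$ is injective because it is so generically, $L$ being locally free). Then $W_n$ is a line bundle, $\Delta(W_n)=0$, and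
$$\deg W_n\ge\deg L>k\mu(V)=\mu(F^{n*}U_s). \tag{12}$$

**Step 2: descend to level $0$.** Apply the Key Lemma for $j=n,n-1,\dots,1$ with $K=W_j\subset F^{j*}U_s$. It yields a saturated $W_{j-1}\subset F^{(j-1)*}U_s$ with $\mu(W_{j-1})=\mu(F^{(j-1)*}U_s)$ and $F^*W_{j-1}=\tilde W_j\supset W_j$. The hypotheses persist: $W_{j-1}$ has the slope of the semistable sheaf $F^{(j-1)*}U_s$, so it is semistable, and $F^{(j-2)*}U_s$ is semistable.

**Step 3: $\Delta(W_0)\le0$.** Put $e_j=\Delta^+(W_j)/p^{2j}$, so $e_n=0$. If $W_j$ is $\nabla$-invariant, then $F^*W_{j-1}=W_j$ and $e_{j-1}=e_j$. Otherwise $\operatorname{rk}W_{j-1}>\operatorname{rk}W_j$, which happens at most $u$ times, and by (ii)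
$$e_{j-1}=\frac{\Delta^+(F^*W_{j-1})}{p^{2j}}\le\kappa\,(e_j+p^{-j})\le\kappa\,(e_j+p^{-1}).$$
So although the number $n$ of steps is unbounded, only at most $u$ of them cost anything, and $\Delta^+(W_0)=e_0\le\kappa'/p$ with $\kappa'$ independent of $s$ and $n$. As $\Delta(W_0)\in\mathbb Z$, we get $\Delta(W_0)\le0$ for $p>\kappa'$.

**Step 4: $W_0$ is not strongly semistable.** We have $F^{n*}W_0\supset F^{(n-1)*}W_1\supset\dots\supset W_n$, and by (12) $\deg W_n>\mu(F^{n*}U_s)=\mu(F^{n*}W_0)$.

**Step 5: lift to characteristic $0$.** For each $s\in\Sigma^{nss}$ we have found some $k$ and a torsion-free quotient $U_s/W_0$ of $\Lambda^k\mathcal E_s$ over $\overline{k(s)}$, of slope $\mu(\Lambda^k\mathcal E_s)$. These quotients form a bounded family (Grothendieck, FGA exp. 221, Lemme 2.5). So they are given by points $q_s$ of finitely many $S$-schemes of finite type, namely open subschemes of Quot schemes of $\Lambda^k\mathcal E$, $1\le k<r$, parametrizing geometrically torsion-free quotients; each $q_s$ is a closed point, since $\overline{k(s)}$ is algebraic over $k(s)$.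

A finite union of subsets of the irreducible $S$, each missing a nonempty open set, misses a nonempty open set. So for one of these schemes, $\mathcal Q$, the set of $s$ with $q_s\in\mathcal Q$ is infinite in our sense. Let $Z$ be the closure of these $q_s$ in $\mathcal Q$. For the same reason some irreducible component $Z_1$ of $Z$, with reduced structure, contains $q_s$ for an infinite set of $s$. Let $T_1$ be the set of the $q_s$ in $Z_1$. It is dense in $Z_1$: $Z$ is the union of the closures of the sets $\{q_s\}\cap Z_i$ over the components $Z_i$, so the irreducible $Z_1$ lies in the closure of $\{q_s\}\cap Z_i$ for some $i$, hence in $Z_i$, and $i=1$. Moreover $Z_1\to S$ is dominant, since its image is dense.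

Replace $Z_1$ by a nonempty affine open subset $\operatorname{Spec}R'$. Then $R\subset R'$, and $\operatorname{Frac}R'$ is finitely generated over $\operatorname{Frac}R$. Since $\mathbb C$ is algebraically closed of infinite transcendence degree over $\operatorname{Frac}R$, the inclusion $R\subset\mathbb C$ extends to $R'\subset\mathbb C$. The universal subsheaf over $R'$ gives over $\mathbb C$ a saturated $W\subset\Lambda^kE$ with $\mu(W)=\mu(\Lambda^kE)$, which is locally free and semistable (Section 7).

**Step 6: properties of $W$.** Over a nonempty open subset of $\operatorname{Spec}R'$ the universal subsheaf is a model of $W$. At the points of $T_1$ its fiber is $W_0$ (up to extension of the base field), which is not strongly semistable. As $T_1$ is a dense set of closed points, $\Sigma^{nss}(W)$ is infinite. Chern numbers are constant in flat families, so $\Delta(W)\le0$ by Step 3. Bogomolov's inequality in characteristic $0$ gives $\Delta(W)\ge0$. Hence $\Delta(W)=0$, which proves Theorem 2. $\square$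

## 11. Prime rank and holonomy: proof of Theorem 3

The negative statements are Theorem 1: part (a) for semistable bundles of rank $r\ge3$, part (b) for stable bundles of composite rank. Rank $1$ and strictly semistable rank $2$ were done in Section 3. Étale trivializability is the Known result. So it remains to prove: *if $E$ is stable of prime rank $r$ on $X$ of dimension $d\ge2$ and $\Sigma^{nss}(E)$ is infinite, then $\operatorname{End}E$ is numerically flat.*

We use the following facts. A stable bundle has an HE metric for a Kähler form in the class $H$ (Donaldson, Uhlenbeck–Yau). For an HE bundle $V$, Lübke's inequality says $\Delta(V)H^{d-2}\ge0$, with equality only if the trace-free part of the curvature vanishes [Ko, Ch. IV]. On a surface, a saturated subsheaf $W$ of equal slope in an HE bundle $V$ is a parallel holomorphic subbundle with induced HE metric [Ko, Ch. V]. The reason for the last fact: outside a finite set $W$ is a subbundle, and the degree formula expresses $\mu(V)-\mu(W)$ as a positive multiple of the integral of the squared norm of its second fundamental form, which therefore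 vanishes. So the orthogonal projection to $W$ is a parallel holomorphic endomorphism there. It extends by Hartogs to a parallel holomorphic idempotent, whose image is a direct summand, and this image is $W$ since both are saturated.

**Step 1: reduction to surfaces.** By [MR] and Bertini choose smooth $X\supset D_1\supset\dots\supset D_{d-2}=Y$, each cut out by a general member of a large multiple of $H$, with all $E|_{D_i}$ stable (if $d=2$, $Y=X$). Spread everything out over some $S'$ dominating $S$; $\Sigma^{nss}(E)$ stays infinite by Lemma 2.1. By Lemma 2.3, applied repeatedly on the fibers, $\Sigma^{nss}(E)\subset\Sigma^{nss}(E|_Y)$ over a nonempty open set, so the latter is infinite. We shall show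
$$\Delta(E|_Y)=0. \tag{13}$$
This suffices: $\Delta(E|_Y)$ is a positive multiple of $\Delta(E)H^{d-2}$, so $\Delta(E)H^{d-2}=0$. An HE metric on $E$ then has vanishing trace-free curvature by equality in Lübke's inequality, so $\operatorname{End}E$ is Hermitian flat, hence numerically flat [DPS].

From now on write $E$ for $E|_Y$, and let $W\subset\Lambda^kE$ be as in Theorem 2.

**Step 2: the holonomy group.** Take an HE metric on $E$ with Chern connection $D$. Let $\Phi\subset U(E_x)$ be its holonomy group at $x\in Y$ and $G\subset GL(E_x)$ the Zariski closure of $\Phi$. (This $G$ has nothing to do with the bundle of Section 4.) $G$ is reductive, being the closure of a subgroup of a compact group. It acts irreducibly on $E_x$: a $\Phi$-stable subspace gives a parallel, hence holomorphic, subbundle, which has slope $\mu(E)$ since the HE constant is the same; this contradicts stability. By the fact above, applied to the HE bundle $\Lambda^kE$, $W$ is parallel with induced HE metric, so $W_x\subset\Lambda^kE_x$ is $G$-stable. Let $\mathfrak g=\operatorname{Lie}G$. It is $\operatorname{Ad}\Phi$-stable,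 so it defines a parallel subbundle $\mathfrak g_E\subset\operatorname{End}E$, and by the Ambrose–Singer theorem the curvature of $E$ has values in $\mathfrak g_E$. The restricted holonomy group is connected, so it lies in $G^0$ and $\Phi\to G/G^0$ factors through $\pi_1(Y)$. On the corresponding connected finite étale cover $\nu:Y'\to Y$ the holonomy lies in $G^0$.

**Step 3: splitting into parallel lines is impossible.** *If $E'\in\{E,W\}$, then $\nu^*E'$ is not a direct sum of parallel line bundles.* Parallel line subbundles of the HE bundle $\nu^*E'$ are holomorphic and have equal degree. If $\nu^*E'$ were a sum of them, Lemma 2.2 would say that $\Sigma^{nss}(E')$ is not infinite. But it is infinite for $E'=E$ by assumption and for $E'=W$ by Theorem 2.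

**Step 4: three cases.** $G$ permutes the $G^0$-isotypic components of $E_x$, since $G^0$ is normal, and transitively, since $E_x$ is irreducible. So they have equal dimension. As $r$ is prime, there are either $r$ components of dimension one, or a single component, of the form $N\otimes\mathbb C^l$ with $N$ irreducible and $l\dim N=r$; then $\dim N=1$ or $l=1$.

*$r$ one-dimensional components.* Then $\nu^*E$ is a sum of parallel line bundles, which Step 3 excludes.

*One component, $\dim N=1$.* Then $G^0$ acts by scalars and $\mathfrak g$ consists of scalars. So the trace-free curvature of $E$ is $0$, and $\Delta(E)=0$.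

*$E_x$ irreducible under $G^0$.* Then $\mathfrak g=\mathfrak z\oplus\mathfrak s$ with $\mathfrak z$ scalars, by Schur, and $\mathfrak s=[\mathfrak g,\mathfrak g]$ semisimple, acting faithfully and irreducibly on $E_x$. As a representation of $\mathfrak s$, $E_x$ is an external tensor product of irreducible representations of the simple ideals of $\mathfrak s$, each nontrivial by faithfulness and so of dimension $\ge2$. As $r$ is prime, there is one factor: $\mathfrak s$ is simple. Write the curvature of $E$ as $\varphi\,\mathrm{id}+F_0$ with $F_0$ a $2$-form with values in the parallel subbundle $\mathfrak s_E$. On $W\subset\Lambda^kE$ the curvature is $k\varphi\,\mathrm{id}+\rho(F_0)$, where $\rho:\mathfrak s\to\mathfrak{gl}(W_x)$ is the induced representation (at the other points one transports it in parallel). Since $\mathfrak s=[\mathfrak s,\mathfrak s]$, $\rho(F_0)$ is trace-free. As $W$ is HE with $\Delta(W)=0$, the equality case of Lübke's inequality gives $\rho(F_0)=0$.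

The kernel of $\rho$ is an ideal of the simple algebra $\mathfrak s$. If $\rho$ is faithful, then $F_0=0$, so the curvature of $E$ is $\varphi\,\mathrm{id}$ and $\Delta(E)=0$. If $\rho=0$, then $\mathfrak g$, and hence the connected group $G^0$, acts on $W_x$ by scalars. So every line in $W_x$ gives a parallel line subbundle of $\nu^*W$, and $\nu^*W$ is a sum of parallel line bundles, which Step 3 excludes.

In all surviving cases $\Delta(E|_Y)=0$, which is (13). This proves Theorem 3. $\square$
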